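\title{Entropy is not monotone along bending deformations of Fuchsian representations}

\begin{abstract}
Bending a closed hyperbolic surface along a measured geodesic lamination $t\lambda$ gives a path $\rho_t$ of representations of its fundamental group into $\mathrm{PSL}_2(\mathbb C)$, which are quasi-Fuchsian up to a first time $t_0$. It has been conjectured that the entropy $H(\rho_t)$, the exponential growth rate of the number of conjugacy classes counted by translation length, increases strictly on $[0,t_0)$. We disprove this in every sufficiently large genus. There is a constant $s_0>1$ such that for every $\eta>0$ and every sufficiently large genus some surface, some weighted multicurve and some times $t_1<t_2<t_0$ satisfy $H(\rho_{t_1})\ge s_0$ and $H(\rho_{t_2})<1+\eta$. The failure persists on a nonempty open set of pairs (surface, lamination). In the examples two distant flat pieces of the pleated plane pass close to each other at infinity and then move apart again.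
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $S$ be a closed oriented surface of genus $g\ge2$. For a representation $\rho:\pi_1(S)\to\mathrm{PSL}_2(\mathbb C)$ and a nontrivial $\gamma\in\pi_1(S)$ let
\[
\ell_\rho(\gamma)=\inf_{p\in\mathbb H^3}d(p,\rho(\gamma)p)
\]
be the translation length of $\rho(\gamma)$ in hyperbolic $3$-space. It depends only on the conjugacy class $[\gamma]$. For a quasi-Fuchsian (in particular, a Fuchsian) representation $\rho$ the \emph{entropy} is
\[
H(\rho)=\limsup_{T\to\infty}\frac1T\log\#\{[\gamma]\ne[1]:\ \ell_\rho(\gamma)\le T\}.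
\]
It measures how fast closed geodesics proliferate in the quotient of $\mathbb H^3$: the shorter the geodesics, the larger the entropy.

Let $\rho_0:\pi_1(S)\to\mathrm{PSL}_2(\mathbb R)$ be Fuchsian, with hyperbolic surface $X$, and let $\lambda$ be a nonzero measured geodesic lamination on $X$. Regard $\widetilde X=\mathbb H^2$ as a totally geodesic plane in $\mathbb H^3$ and bend it along the lift of $t\lambda$, for $t\ge0$. The result is a pleated plane $f_t:\mathbb H^2\to\mathbb H^3$ together with its holonomy $\rho_t$, which satisfies $f_t\circ\rho_0(\gamma)=\rho_t(\gamma)\circ f_t$ and is normalized to depend continuously on $t$, starting from $\rho_0$. When $\lambda$ is a weighted multicurve, the plane is simply folded along each lift of a curve of weight $\theta$ by the exterior angle $t\theta$, always towards the same side; the formulas are in Section~\ref{sub:bending}. Let $t_0\in(0,\infty]$ be the first $t$ for which $\rho_t$ is not quasi-Fuchsian. The following problem comes from the paper of Barman and Gupta \cite{BG}.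

\begin{quote}
\textbf{Conjecture.} The entropy increases along the bending path: $H(\rho_s)<H(\rho_t)$ for all $0\le s<t<t_0$.
\end{quote}

Three observations speak for it. First, $f_t$ preserves the lengths of paths, so it is $1$-Lipschitz. Taking $y$ on the axis of $\rho_0(\gamma)$ gives $\ell_{\rho_t}(\gamma)\le d(f_ty,f_t\rho_0(\gamma)y)\le\ell_{\rho_0}(\gamma)$, and therefore $H(\rho_t)\ge H(\rho_0)$ for all $t<t_0$. Second, if the plane is folded along a single geodesic, the distance between the images of two points on opposite sides is a decreasing function of the angle in $[0,\pi]$, by formula \eqref{eq:oneline} below. One is tempted to expect that more bending keeps shortening geodesics. Third, for quasi-Fuchsian $\rho$ the entropy equals the Hausdorff dimension of the limit set (Sullivan). It is $1$ at $t=0$, where the limit set is a round circle, and one imagines a curve that becomes more and more wrinkled until it degenerates at $t_0$.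

The second observation is the weak one. It compares two pieces separated by one bending line. Two pieces separated by several lines may approach each other and then separate again, and we shall turn this into a drop of the entropy.

\subsection{Results}

\begin{theorem}\label{thm:main}
There is $s_0>1$ such that for every $\eta>0$ there is $g_\eta$ with the following property. For every genus $g\ge g_\eta$ there are a closed hyperbolic surface $X$ of genus $g$, a weighted multicurve $\lambda$ on $X$, and times $0<t_1<t_2<t_0$ with
\[
H(\rho_{t_1})\ge s_0,\qquad H(\rho_{t_2})<1+\eta .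
\]
In particular, for $\eta<s_0-1$ one has $H(\rho_{t_1})>H(\rho_{t_2})$ although $t_1<t_2<t_0$.
\end{theorem}

So the conjecture fails in every sufficiently large genus. The entropy rises from $1$ to at least $s_0$ and then falls back almost to its initial value. Small genera are not decided here. The examples are not isolated. Let $\mathcal T(S)$ be the Teichm\"uller space and $\mathcal{ML}(S)$ the space of measured laminations of $S$.

\begin{theorem}\label{thm:open}
Let $s_0$, $\eta$, $g\ge g_\eta$ and $t_1<t_2$ be as in Theorem~\ref{thm:main}, let $S$ have genus $g$, and let $1<s_0'<s_0$. Then the inequalities $H(\rho_{t_1})>s_0'$, $H(\rho_{t_2})<1+\eta$ and $t_2<t_0$ hold for the bending paths of all $(X',\lambda')$ in a nonempty open subset of $\mathcal T(S)\times\mathcal{ML}(S)$.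
\end{theorem}

Theorem~\ref{thm:open} follows from Theorem~\ref{thm:main} and standard continuity theorems; the proof of Theorem~\ref{thm:main} does not depend on it.

\subsection{Outline of the proof}

The construction has a local part and a global part. The local part is a \emph{window}: four weighted geodesics in $\mathbb H^2$, arranged so that the ideal boundaries of the two outermost flat pieces come within a distance $\mu$ of each other at a time $t_1$, where $\mu$ is as small as we please, and are a definite distance apart at a later time $t_2$. Section~\ref{sec:model} shows this on a picture with three round discs, and Section~\ref{sec:window} makes it precise.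

The global part places the window in a very large right-angled polygon $Q$ and bends the reflection group $W$ of $Q$ along the $W$-orbit of the four lines (Section~\ref{sec:polygon}). A torsion-free subgroup of index four of $W$ is the surface group. Working with reflections has the advantage that discreteness for all $t\in[0,t_2]$ reduces to the disjointness of finitely many round discs (Section~\ref{sec:qf}).

The two entropy estimates pull in opposite directions. At time $t_2$ we want the copies of the window to be far apart, so that a geodesic of $X$ loses a bounded amount of length once in a long while; this gives $H(\rho_{t_2})<1+\eta$ (Section~\ref{sec:upper}). At time $t_1$ we want a lower bound $s_0$ that does not deteriorate when the copies are far apart. Both wishes can be met because of a scale invariance. We put two chains of sides of $Q$, of size comparable to $\mu$, at the two points of near contact. After magnification by $1/\mu$ they look like a fixed configuration of two parallel chains of circles, which determines $s_0$ (Sections~\ref{sec:chains} and~\ref{sec:lower}). In $\mathbb H^2$, on the other hand, these sides recede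 from the four lines as $\mu\to0$.

\section{Preliminaries}\label{sec:prelim}

\subsection{Conventions}

We use the upper half space model, $\partial\mathbb H^3=\hat{\mathbb C}$, and write points of $\mathbb H^3$ as $(z,\text{height})$. The plane $\mathbb H^2\subset\mathbb H^3$ is the vertical plane over $\mathbb R$, so $\partial\mathbb H^2=\hat{\mathbb R}$. A \emph{line} is a complete geodesic of $\mathbb H^2$. An interval of $\hat{\mathbb R}$ \emph{spans} the line with the same endpoints. Every isometry of $\mathbb H^2$ is extended to the isometry of $\mathbb H^3$ that preserves each side of $\mathbb H^2$, that is, preserves $\{\mathrm{Im}\,z>0\}\subset\hat{\mathbb C}$. The extension preserves orientation if and only if the given isometry does, and the reflection in a line extends to the reflection in the circle orthogonal to $\hat{\mathbb R}$ through its endpoints.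

The Gromov product is $(p|q)_o=\frac12\bigl(d(o,p)+d(o,q)-d(p,q)\bigr)$. It satisfies $(p|q)_o+(p|o)_q=d(o,q)$. Since $\mathbb H^3$ is Gromov hyperbolic, there is a constant $\delta$ with
\begin{equation}\label{eq:fourpoint}
(p|q)_o\ge\min\{(p|p')_o,(p'|q)_o\}-\delta\qquad\text{for all }o,p,p',q\in\mathbb H^3 .
\end{equation}

The chordal distance on $\hat{\mathbb C}$ is $\operatorname{ch}(a,b)=2|a-b|/\sqrt{(1+|a|^2)(1+|b|^2)}$. It is at most $2|a-b|$, it is comparable to $|a-b|$ on bounded sets, and a compact family of M\"obius maps is uniformly Lipschitz for it.

Let $0<b<b'$, let $s$ be the line with endpoints $b,b'$ and $l$ the line with endpoints $0,\infty$. A point of $\mathbb H^2$ seen from $0$ at the angle $\alpha$ above $\mathbb R$ has distance $\operatorname{arccosh}(1/\sin\alpha)$ from $l$, and on $s$ the largest value of $\sin\alpha$ is the ratio of radius and center of the semicircle. Hence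
\begin{equation}\label{eq:dist}
\cosh d(s,l)=\frac{b'+b}{b'-b},
\end{equation}
and the closed disc in $\mathbb C$ with diameter $[b,b']$ lies in the sector $|\arg z|\le\arcsin\bigl(1/\cosh d(s,l)\bigr)$. The next lemma says that an interval that is short compared with its distance to the endpoints of a line spans a line far from it.

\begin{lemma}\label{lem:cross}
Let $l$ be a line with endpoints $e,e'$, let $I\subset\hat{\mathbb R}\setminus\{e,e'\}$ be a closed interval spanning the line $s$, and let $\tau$ be the ratio of the chordal diameter of $I$ to the chordal distance from $I$ to $\{e,e'\}$. Then $\cosh d(s,l)\ge1/(2\tau+\tau^2)$.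
\end{lemma}

\begin{proof}
Let $y,y'$ be the endpoints of $I$. The quantity $\Xi=\frac{\operatorname{ch}(y,y')\operatorname{ch}(e,e')}{\operatorname{ch}(y,e)\operatorname{ch}(y',e')}$ is the modulus of a cross ratio, hence M\"obius invariant. From $\operatorname{ch}(e,e')\le\operatorname{ch}(e,y)+\operatorname{ch}(y,y')+\operatorname{ch}(y',e')$ we get $\Xi\le\tau+\tau^2+\tau$. Normalize $e=0$, $e'=\infty$ and $\{y,y'\}=\{b,b'\}$ with $0<b<b'$. Then $\Xi=(b'-b)/y\ge(b'-b)/b'$, and \eqref{eq:dist} gives $\cosh d(s,l)\ge b'/(b'-b)\ge1/\Xi$.
\end{proof}

\subsection{Bending along a discrete family of lines}\label{sub:bending}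

Let $l$ be a line and $H\subset\mathbb H^2$ one of the two half planes that it bounds. There is a real M\"obius coordinate $\sigma$, preserving $\{\mathrm{Im}>0\}$ and unique up to a positive factor, in which $l$ has endpoints $0,\infty$ and the ideal boundary of $H$ is $[0,\infty]$. Let $E_{l,H}(\theta)$ be the rotation $\sigma\mapsto e^{i\theta}\sigma$ about $l$. For $0<\theta<\pi$ it turns the ideal boundary of $H$ upwards, into $\{\mathrm{Im}>0\}$. If $H'$ is the other half plane, its coordinate is $-1/\sigma$, so $E_{l,H'}(\theta)=E_{l,H}(\theta)^{-1}$. If $w$ is an isometry of $\mathbb H^2$, then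
\begin{equation}\label{eq:rotequiv}
wE_{l,H}(\theta)w^{-1}=E_{wl,wH}(\theta),
\end{equation}
because in the coordinates of $(l,H)$ and $(wl,wH)$ the map $w$ reads $\sigma\mapsto c\sigma$ or $\sigma\mapsto c/\bar\sigma$ with $c>0$, and both commute with $\sigma\mapsto e^{i\theta}\sigma$.

Let $\mathcal L$ be a locally finite family of pairwise disjoint lines with weights $\theta(l)>0$. The closures of the components of $\mathbb H^2\setminus\bigcup\mathcal L$ are the \emph{pieces}. For two pieces $P,P'$ let $l^1,\dots,l^m$ be the lines that separate them, in the order from $P$ to $P'$, let $H^k$ be the half plane of $l^k$ that contains $P'$, and put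
\[
B_t(P,P')=E_{l^1,H^1}\bigl(t\theta(l^1)\bigr)\cdots E_{l^m,H^m}\bigl(t\theta(l^m)\bigr)\in\mathrm{PSL}_2(\mathbb C).
\]
Every line separates $\mathbb H^2$, so the pieces are the vertices of a tree whose edges are the lines. Crossing a line forth and back contributes a rotation and its inverse. Hence $B_t(P,P')B_t(P',P'')=B_t(P,P'')$. By \eqref{eq:rotequiv}, the cocycle of the family $w\mathcal L$ takes the value $wB_t(P,P')w^{-1}$ on $(wP,wP')$.

Fix a base piece $P_*$. The \emph{bending map} $f_t:\mathbb H^2\to\mathbb H^3$ is $f_t=B_t(P_*,P)$ on the piece $P$. It is well defined, since a rotation about a line fixes the line pointwise. It is isometric on each piece and $1$-Lipschitz. Let $W$ be a group of isometries of $\mathbb H^2$ that preserves $\mathcal L$ and the weights, and put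
\[
\rho_t(w)=B_t(P_*,wP_*)\,w .
\]
Then $\rho_t(w)\rho_t(w')=B_t(P_*,wP_*)B_t(wP_*,ww'P_*)ww'=\rho_t(ww')$, and for $y\in P$
\[
f_t(wy)=B_t(P_*,wP_*)B_t(wP_*,wP)wy=B_t(P_*,wP_*)\,w\,B_t(P_*,P)y=\rho_t(w)f_t(y).
\]
So $\rho_t:W\to\mathrm{Isom}(\mathbb H^3)$ is a homomorphism, continuous in $t$, it is the inclusion for $t=0$, and $\rho_t(w)$ preserves orientation if and only if $w$ does. If $W$ is a Fuchsian surface group and $\mathcal L$ is the lift of a weighted multicurve $\lambda$, then $\rho_t$ is the bending representation of the introduction. Bending towards the other side of $\mathbb H^2$ conjugates $\rho_t$ by $z\mapsto\bar z$ and changes no translation length.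

Two computations describe bending along one line, inside $\mathbb H^3$ and at infinity.

\begin{lemma}\label{lem:oneline}
Let $f$ be the bending map for a single line $l$ and the angle $\theta$. If $y,y'$ lie on opposite sides of $l$, at distances $a,b$ from $l$, and their feet on $l$ are at distance $s$, then
\begin{equation}\label{eq:oneline}
\cosh d(fy,fy')=\cosh a\cosh b\cosh s+\sinh a\sinh b\cos\theta .
\end{equation}
If $0\le\theta<\pi$, there is a constant $C_\theta$ with $d(fy,fy')\ge d(y,y')-C_\theta$ for all $y,y'\in\mathbb H^2$.
\end{lemma}

\begin{proof}
In the hyperboloid model the point at distance $a$ from $l$ with foot parameter $s$ and angular coordinate $\beta$ is $(\cosh a\cosh s,\cosh a\sinh s,\sinh a\cos\beta,\sinh a\sin\beta)$. The angular coordinates of $fy$ and $fy'$ differ by $\pi-\theta$, and the Lorentz product gives \eqref{eq:oneline}. Put $c=1-\max\{0,-\cos\theta\}$, which is positive for $\theta<\pi$. By \eqref{eq:oneline} for $\theta$ and for $0$,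
\[
\cosh d(fy,fy')\ge c\cosh a\cosh b\cosh s\ge\tfrac c2\cosh d(y,y').
\]
Since $e^d/2\le\cosh d\le e^d$, we may take $C_\theta=\log(4/c)$. For $y,y'$ on the same side $f$ preserves the distance.
\end{proof}

\begin{lemma}[Bumps]\label{lem:bump}
Let $u<v$ be real, let $E(\theta)$ be the rotation about the line with endpoints $u,v$ that turns $[u,v]$ upwards, and let $\sigma=(z-u)/(v-z)$. For $0<\theta<\pi$ the image of $\{\mathrm{Im}\,z<0\}$ under $E(\theta)$ is $\{\theta-\pi<\arg\sigma<\theta\}$. This is a bounded disc; if its radius is $r$, then $v-u=2r\sin\theta$ and its center is $\frac{u+v}2-ir\cos\theta$. The image of $(u,v)$ is the part of the boundary circle in $\{\mathrm{Im}\,z>0\}$. Conversely, every open round disc $D\subset\hat{\mathbb C}$ with $u,v\in\partial D$ and $D\cap\hat{\mathbb R}=(u,v)$ arises in this way from a unique $\theta\in(0,\pi)$.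
\end{lemma}

\begin{proof}
The coordinate $\sigma$ sends $u,v,\infty$ to $0,\infty,-1$, the interval $(u,v)$ to $\mathbb R_+$ and the lower half plane to $\{-\pi<\arg\sigma<0\}$, and $E(\theta)$ is $\sigma\mapsto e^{i\theta}\sigma$. The closure of the image half plane misses $\sigma=-1$, so the disc is bounded. Its boundary consists of the ray $\arg\sigma=\theta$, which is the image of $(u,v)$ and lies in the upper half plane, and the ray $\arg\sigma=\theta-\pi$ in the lower half plane. The first ray leaves $u$ in the direction $e^{i\theta}$ with the disc on its right, so the center is $u+re^{i(\theta-\pi/2)}=u+r\sin\theta-ir\cos\theta$; its real part is $(u+v)/2$ because $u$ and $v$ lie on the circle. Conversely, in the coordinate $\sigma$ a disc $D$ as in the statement is a half plane bounded by a straight line through $0$ and containing $\mathbb R_+$.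
\end{proof}

\subsection{Reflection groups and quasi-Fuchsian representations}\label{sub:reflection}

We recall Poincar\'e's theorem for reflection groups in the form that we need. Let $\mathcal P\subset\mathbb H^3$ be a closed convex polyhedron with nonempty interior and finitely many faces, all of whose dihedral angles are $\pi/2$. Then the group $G$ generated by the reflections in the faces is discrete, the translates of $\mathcal P$ form a locally finite tessellation, and $\mathcal P$ is a \emph{strict fundamental domain}: every orbit meets $\mathcal P$ in exactly one point, and the stabilizer of $p\in\mathcal P$ is generated by the reflections in the faces through $p$. Moreover $G$ is presented by the relations $r^2=1$ for each face and $(rr')^2=1$ for each pair of faces that share an edge.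

The limit set of a discrete group $G$ is the set of accumulation points in $\hat{\mathbb C}$ of an orbit in $\mathbb H^3$. If $\Omega$ is its complement, $G$ acts properly discontinuously on $\mathbb H^3\cup\Omega$, and $G$ is \emph{convex cocompact} if the quotient is compact. This property passes to subgroups of finite index. The orbit maps of a convex cocompact group are quasi-isometric embeddings and extend to an equivariant homeomorphism from the Gromov boundary of the group onto the limit set. A representation of $\pi_1(S)$ in $\mathrm{PSL}_2(\mathbb C)$ is \emph{quasi-Fuchsian} if it is discrete and faithful, its limit set is a Jordan curve, and no element exchanges the two complementary discs. Being quasi-Fuchsian is an open condition (Marden).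

All our reflection groups come from the following situation. Call two open round discs in $\hat{\mathbb C}$ \emph{adjacent} if their boundary circles are orthogonal.

\begin{lemma}\label{lem:discs}
Let $\mathcal D$ be a finite family of open round discs such that any two are adjacent or have disjoint closures, and such that each disc is adjacent to at most two others, which then have disjoint closures. Let $\mathcal P$ be the complement in $\mathbb H^3$ of the open half spaces over the discs, and $G$ the group generated by the reflections $r_D$ in the circles $\partial D$. Then $G$ is discrete and convex cocompact, $\mathcal P$ is a strict fundamental domain, and $G$ is presented by $r_D^2=1$ and $(r_Dr_{D'})^2=1$ for adjacent $D,D'$. If all circles are orthogonal to $\hat{\mathbb R}$, then $\mathcal P\cap\mathbb H^2$ is a strict fundamental domain for $G$ on $\mathbb H^2$.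
\end{lemma}

\begin{proof}
Discs with disjoint closures carry disjoint closed half spaces. So the plane over $\partial D$ meets only the closed half spaces of the at most two discs adjacent to $D$, in disjoint half planes. These do not cover the plane, and near an uncovered point $\mathcal P$ is a half ball. Thus $\mathcal P$ has interior and each disc contributes a face. No three discs have pairwise intersecting closures, for they would be pairwise adjacent. Hence for adjacent $D,D'$ the geodesic in which the two planes meet lies in no third closed half space, and it is an edge of $\mathcal P$ with dihedral angle $\pi/2$. There are no other edges, and Poincar\'e's theorem applies.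

Let $\overline{\mathcal P}$ be the closure in $\mathbb H^3\cup\hat{\mathbb C}$ and $\xi\in\overline{\mathcal P}\cap\hat{\mathbb C}$. The point $\xi$ lies in no disc and on no circle, on one circle, or on two orthogonal circles. Accordingly a neighborhood of $\xi$ in $\mathbb H^3\cup\hat{\mathbb C}$ is covered by one, two or four translates of $\overline{\mathcal P}$. Each translate contains one point of a given orbit, so $\xi\in\Omega$. Thus $\overline{\mathcal P}$ is a compact subset of $\mathbb H^3\cup\Omega$. By proper discontinuity its translates are locally finite there, so their union is closed; it contains the dense subset $\mathbb H^3$, so it is everything. The last statement holds because $G$ then preserves $\mathbb H^2$.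
\end{proof}

\section{The model: two discs passing each other}\label{sec:model}

All weights are multiplied by the same $t$, so all angles grow together, and it is not obvious how two pieces could move apart. The device is to separate time scales. Give the line $l_3$ with endpoints $z=0,\infty$ the weight $\pi$ and keep the side $z>0$ fixed. At time $t$ the negative axis has been turned to the ray of argument $\psi=\pi(1-t)$: a book that closes at $t=1$. Look at the point $z=1$ under magnification, $\zeta=(z-1)/\varepsilon$, and put $h=\psi/\varepsilon$. The fixed page is the real axis, and for bounded $h$ and small $\varepsilon$ the moving page is nearly the horizontal line $\mathrm{Im}\,\zeta=h$. While $h$ runs through a bounded interval, $t$ changes only by $O(\varepsilon)$. Any further bending lines whose endpoints lie within $O(\varepsilon)$ of $z=\pm1$ produce bumps on the two pages (Lemma~\ref{lem:bump}), and the shape of these bumps is nearly frozen during this time. In the limit $\varepsilon\to0$ we see two rigid curves in the $\zeta$-plane, one fixed and one translating downwards.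

We choose three bumps, bounded by the following discs, where $x\in[1.2,1.4]$ is a parameter:
\begin{equation}\label{eq:model}
\begin{array}{lll}
\Delta_1: & \text{center }-\sqrt{1.26}+0.95\,i, & \text{radius }1,\\
\Delta_0: & \text{center }1.5\,i, & \text{radius }0.3,\\
\Delta_4(x,h): & \text{center }x+(h-0.9)\,i, & \text{radius }1.
\end{array}
\end{equation}
The disc $\Delta_1$ is a bump on the real axis. The centers of $\Delta_1$ and $\Delta_0$ have distance $\sqrt{1.26+0.55^2}=1.25\in(0.7,1.3)$, so the two circles cross, and $\Delta_0$ is a bump on the bump $\Delta_1$. The disc $\Delta_4$ hangs down from the line $\mathrm{Im}\,\zeta=h$; see Figure~\ref{fig:model}. Since $\sqrt{1.26}>1.12$,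
\begin{equation}\label{eq:modelbox}
\overline{\Delta_1}\subset\{\mathrm{Re}\le-0.12,\ \mathrm{Im}\le1.95\},\qquad \overline{\Delta_0}\subset\{|\mathrm{Re}|\le0.3,\ 1.2\le\mathrm{Im}\le1.8\}.
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\begin{scope}
\draw[thick] (-2.4,0) -- (-1.4347,0) arc (251.81:34.61:1) arc (176.56:-124.36:0.3) arc (17.6:-71.81:1) -- (2.7,0);
\draw[thick] (-2.4,2.4) -- (0.9041,2.4) arc (115.84:424.16:1) -- (2.7,2.4);
\draw[->] (-2,2.9) -- (-2,2.5);
\node at (-1.12,0.95) {$\Delta_1$};
\node at (0,1.5) {\scriptsize $\Delta_0$};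
\node at (1.34,1.5) {$\Delta_4$};
\node at (0.15,-0.4) {$h=2.4$};
\end{scope}
\begin{scope}[shift={(5.6,0)}]
\draw[thick] (-2.4,0) -- (-1.4347,0) arc (251.81:34.61:1) arc (176.56:-124.36:0.3) arc (17.6:-71.81:1) -- (2.7,0);
\draw[thick] (-2.4,2) -- (0.9041,2) arc (115.84:424.16:1) -- (2.7,2);
\node at (-1.12,0.95) {$\Delta_1$};
\node at (0,1.5) {\scriptsize $\Delta_0$};
\node at (1.34,1.1) {$\Delta_4$};
\node at (0.15,-0.4) {$h=2$};
\end{scope}
\end{tikzpicture}
\caption{The ideal boundary of the bent plane, magnified near the place where the two pages of the closing book meet. The lower curve (the real axis with the bump $\Delta_1$, which carries the bump $\Delta_0$) is fixed. The upper curve (the line $\mathrm{Im}\,\zeta=h$ with the bump $\Delta_4$) moves down as the bending parameter grows. The discs $\Delta_0$ and $\Delta_4$ are closest at $h=2.4$ and have moved apart at the later time $h=2$, before any other collision occurs.}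
\label{fig:model}
\end{figure}

Let $h$ decrease from $\infty$ to $2$. The line $\mathrm{Im}\,\zeta=h$ stays above the lower curve, whose height is at most $1.95$. The disc $\Delta_4$ stays above the real axis, since $h-1.9\ge0.1$, and to the right of $\Delta_1$, since $x-1>0$. The only possible collision is between $\Delta_0$ and $\Delta_4$, and the distance of their centers minus the sum of their radii is
\begin{equation}\label{eq:modelgap}
\sqrt{x^2+(h-2.4)^2}-1.3 .
\end{equation}
For $x$ slightly larger than $1.3$ this is always positive, it has the arbitrarily small minimum $x-1.3$ at $h=2.4$, and at the later time $h=2$ it exceeds $\sqrt{1.85}-1.3>0.06$.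

\begin{remark}
The small bump $\Delta_0$ is needed in this picture. Suppose that a bump of radius $r_1$ with center at height $c_1$ stands on the real axis and a bump of radius $r_4$ with center at height $h-c_4$ hangs from the line $\mathrm{Im}\,\zeta=h$. Lemma~\ref{lem:bump} gives $c_1<r_1$ and $c_4<r_4$. As long as the first disc is below the line and the second is above the axis, $h>c_1+r_1>2c_1$ and $h>c_4+r_4>2c_4$, so $h-c_4>c_1$. The center of the upper disc stays above that of the lower disc, and their distance decreases all the time. The disc $\Delta_0$ evades this because its center is high compared with its radius.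
\end{remark}

\section{The window}\label{sec:window}

We now realize the model by four lines with a small but fixed $\varepsilon$. Three points need care: the times $t$ far from $1$, when the bumps are still growing; the errors of order $\varepsilon$, which move the critical value $x=1.3$; and uniformity in $x$, because $x$ will be chosen late.

\subsection{The four lines}

Let $0<\varepsilon<1/2$ and $x\in[1.2,1.4]$. Besides $z$ we use the coordinates
\[
\zeta=\frac{z-1}\varepsilon,\qquad\omega=-\frac{z+1}\varepsilon,
\]
adapted to $z=1$ and $z=-1$. Note that $\mathrm{Im}\,z<0$ means $\mathrm{Im}\,\zeta<0$ and $\mathrm{Im}\,\omega>0$. We define lines $l_k$ with weights $\theta_k$. Write $E_k(\theta)=E_{l_k,H_k}(\theta)$, where the ideal boundary of $H_k$ is the interval $[u_k,v_k]$ given below for $k=1,2,4$ and is $\{z\le0\}\cup\{\infty\}$ for $k=3$.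
\begin{itemize}
\item $l_2$ has endpoints $\zeta=u_2,v_2=-\sqrt{1.26}\mp\sqrt{1-0.95^2}$, and $\cos\theta_2=-0.95$ with $\theta_2\in(0,\pi)$. By Lemma~\ref{lem:bump}, $E_2(\theta_2)$ maps $\{\mathrm{Im}\,\zeta<0\}$ onto $\Delta_1$ and $(u_2,v_2)$ onto the upper arc $\partial\Delta_1\cap\{\mathrm{Im}\,\zeta>0\}$.
\item The closure of the arc $\partial\Delta_1\cap\Delta_0$ lies in this upper arc by \eqref{eq:modelbox}. So the disc $E_2(\theta_2)^{-1}\Delta_0$ meets $\hat{\mathbb R}$ in an interval $(u_1,v_1)$ with $u_2<u_1<v_1<v_2$. Let $l_1$ have endpoints $\zeta=u_1,v_1$, and let $\theta_1\in(0,\pi)$ be the angle from the converse part of Lemma~\ref{lem:bump}. Then $E_2(\theta_2)E_1(\theta_1)$ maps $\{\mathrm{Im}\,\zeta<0\}$ onto $\Delta_0$.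
\item $l_3$ has endpoints $z=0,\infty$, and $\theta_3=\pi$. Its coordinate is $\sigma=-1/z$, so $E_3(\theta)z=e^{-i\theta}z$.
\item $l_4$ has endpoints $\omega=u_4,v_4=x\mp\sqrt{0.19}$, and $\cos\theta_4=-0.9$ with $\theta_4\in(0,\pi)$. In the $\omega$-plane Lemma~\ref{lem:bump} holds upside down: $E_4(\theta_4)$ maps $\{\mathrm{Im}\,\omega>0\}$ onto the disc with center $x-0.9i$ and radius $1$.
\end{itemize}
Since $|u_2|<1.5$ and $u_4>0$, the lines $l_1,l_2$ have their endpoints in $z>0$ and $l_4$ in $z<0$. The four lines are disjoint, have eight distinct endpoints, and cut $\mathbb H^2$ into pieces $P_0,\dots,P_4$ with $l_k$ between $P_{k-1}$ and $P_k$. Let $F_j\subset\hat{\mathbb R}$ be the closed ideal boundary of $P_j$. Then $F_j\cap F_{j'}=\emptyset$ for $|j-j'|\ge2$. Let $f^\circ_t$ be the bending map of this \emph{window} with base piece $P_2$. It equals $G_j(t)$ on $P_j$, where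
\[
\begin{gathered}
G_2=\mathrm{id},\qquad G_1(t)=E_2(t\theta_2),\qquad G_0(t)=E_2(t\theta_2)E_1(t\theta_1),\\
G_3(t)=E_3(t\pi),\qquad G_4(t)=E_3(t\pi)E_4(t\theta_4).
\end{gathered}
\]
For $t\in[0,1]$ put $F_j(t)=G_j(t)F_j$ and $U_j(t)=G_j(t)\{\mathrm{Im}\,z<0\}$, so that $F_j(t)\subset\partial U_j(t)$. The \emph{boundary map} $\partial f^\circ_t:\hat{\mathbb R}\to\hat{\mathbb C}$ is $G_j(t)$ on $F_j$.

Put $\psi=\pi(1-t)$ and $h=\psi/\varepsilon$. The rotation $G_3(t)$ sends $z=-(1+\varepsilon\omega)$ to $e^{i\psi}(1+\varepsilon\omega)$, which is the point
\begin{equation}\label{eq:place}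
\zeta=\frac{e^{i\psi}-1}\varepsilon+e^{i\psi}\omega .
\end{equation}
This is a Euclidean isometry from the $\omega$-plane to the $\zeta$-plane. We use \eqref{eq:place} to assign an $\omega$-coordinate to the points of $F_4(t)$ and $U_4(t)$, and we write $V(t)$ for $U_4(t)$ read in this coordinate, that is, for $E_4(t\theta_4)\{\mathrm{Im}\,\omega>0\}$. In the $\zeta$-coordinate, $G_0$ and $G_1$ depend neither on $\varepsilon$ nor on $x$. In the $\omega$-coordinate, $E_4$ does not depend on $\varepsilon$, and $x$ acts on it by conjugation with a translation. For $t\in(0,1]$ Lemma~\ref{lem:bump} identifies the open arcs: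
\begin{equation}\label{eq:openarcs}
G_0(t)(u_1,v_1)=\partial U_0(t)\setminus\overline{U_1(t)},\qquad G_4(t)(u_4,v_4)=\partial V(t)\cap\{\mathrm{Im}\,\omega<0\}.
\end{equation}
The endpoints of the first arc lie on $\partial U_1(t)$, those of the second on $\mathrm{Im}\,\omega=0$.

\subsection{The arcs stay disjoint}

The arc $F_0(t)$ is moved by two rotations, and we know its position only at $t=0$ and $t=1$. A monotonicity argument controls the times in between.

\begin{lemma}\label{lem:F0}
For all $t\in[0,1]$ the arc $F_0(t)$ is disjoint from $\hat{\mathbb R}\setminus(u_2,v_2)$ in the $\zeta$-plane.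
\end{lemma}

\begin{proof}
Let $\sigma_k=(\zeta-u_k)/(v_k-\zeta)$ for $k=1,2$, and consider the closed lunes
\[
A=\{0\le\arg\sigma_1\le\theta_1\}\cup\{u_1,v_1\},\qquad A'=\{\pi-\theta_2\le\arg\sigma_2\le\pi\}\cup\{u_2,v_2\}.
\]
The arc $G_1(t)^{-1}F_0(t)=E_1(t\theta_1)[u_1,v_1]$ is the closed ray $\arg\sigma_1=t\theta_1$ and lies in $A$. The arc $G_1(t)^{-1}\bigl(\hat{\mathbb R}\setminus(u_2,v_2)\bigr)$ is the closed ray $\arg\sigma_2=\pi-t\theta_2$ and lies in $A'$. It suffices to show $A\cap A'=\emptyset$, and for this we apply $G_1(1)$. The lune $A$ lies in the closure of $E_1(\theta_1)\{\mathrm{Im}\,\zeta<0\}=\{\theta_1-\pi<\arg\sigma_1<\theta_1\}$, so $G_1(1)A\subset\overline{\Delta_0}$. The lune $G_1(1)A'$ is the closure of $\{\pi\le\arg\sigma_2\le\pi+\theta_2\}$ and lies in $\{\mathrm{Im}\,\zeta\le0\}\cup\{\infty\}$. These sets are disjoint by \eqref{eq:modelbox}.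
\end{proof}

By Lemma~\ref{lem:F0} no arc $F_0(t)$ contains $\zeta=\infty$. The arcs $F_1(t)\subset E_2(t\theta_2)[u_2,v_2]$ do not contain it either, since $t\theta_2<\pi$, and for the same reason $F_4(t)$ does not contain $\omega=\infty$. By compactness there is $M\ge2$, independent of $\varepsilon$, such that for all $t\in[0,1]$ and $x\in[1.2,1.4]$
\begin{equation}\label{eq:M}
F_0(t)\cup F_1(t)\subset\{|\zeta|\le M\},\qquad F_4(t)\subset\{|\omega|\le M\}.
\end{equation}
Put $h_{\max}=2\pi M>10$ and $t_2=1-2\varepsilon/\pi$. The times $t\in[0,t_2]$ correspond to $h\in[2,\pi/\varepsilon]$, and $t_2$ to $h=2$. For $h\ge h_{\max}$ the two pages are so far apart that \eqref{eq:M} suffices; for $2\le h\le h_{\max}$ the model applies. Indeed, in this range $t=1-\varepsilon h/\pi\to1$ uniformly as $\varepsilon\to0$, so the discs $U_1(t),U_0(t),V(t)$ converge to their positions at $t=1$, and $(e^{i\varepsilon h}-1)/\varepsilon\to ih$ and $e^{i\varepsilon h}\to1$ uniformly, so that $U_4(t)$ is close to $\Delta_4(x,h)$ by \eqref{eq:place}. We \emph{fix} $\varepsilon$ so small that $\varepsilon M<1$, $\varepsilon h_{\max}<1/100$, and for all $x\in[1.2,1.4]$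 and $h\in[2,h_{\max}]$:
\begin{itemize}
\item[(E1)] $\overline{U_1(t)}\subset\{\mathrm{Re}\,\zeta<-0.1,\ \mathrm{Im}\,\zeta<1.96\}$;
\item[(E2)] the centers and radii of $U_0(t)$, $U_4(t)$ and $V(t)$ differ by at most $10^{-3}$ from those of $\Delta_0$, of $\Delta_4(x,h)$ and of the disc with center $x-0.9i$ and radius $1$;
\item[(E3)] $(1-\varepsilon M)\sin(\varepsilon h)/\varepsilon>1.97$.
\end{itemize}
From now on chordal distances are taken in the coordinate $\zeta$. For $h\in[2,h_{\max}]$ let $\mathrm{gap}(x,h)$ be the distance of the centers of $U_0(t)$ and $U_4(t)$ in the $\zeta$-plane minus the sum of their radii. It is continuous in $(x,h)$, and (E2) compares it with \eqref{eq:modelgap}: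
\begin{equation}\label{eq:gap}
\bigl|\mathrm{gap}(x,h)-\bigl(\sqrt{x^2+(h-2.4)^2}-1.3\bigr)\bigr|\le0.005 .
\end{equation}

\begin{lemma}\label{lem:arcs}
Let $x\in[1.2,1.4]$ and $t\in[0,t_2]$.
\begin{itemize}
\item[(a)] $F_{k-1}(t)$ and $F_k(t)$ meet only in the images of the endpoints of $l_k$.
\item[(b)] $F_j(t)\cap F_{j'}(t)=\emptyset$ if $j'-j\ge2$ and $(j,j')\ne(0,4)$. Moreover these arcs have chordal distance at least $c_0$, for a constant $c_0>0$ independent of $x$ and $t$.
\item[(c)] If $h\ge h_{\max}$, then $F_0(t)$ and $F_4(t)$ have distance at least $2M$ in the $\zeta$-plane.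
\end{itemize}
\end{lemma}

\begin{proof}
(a) Up to an isometry, one of the arcs lies on the ray $\arg\sigma=\pi$ and the other on the ray $\arg\sigma=t\theta_k$ in the coordinate of $l_k$, and $0\le t\theta_k<\pi$ because $t_2<1$.

(b), (c) The pair $(0,2)$ is covered by Lemma~\ref{lem:F0}. There remain $(0,3)$, $(1,3)$, $(1,4)$, $(2,4)$.

Let $h\ge h_{\max}$, so $\psi\in[2\pi M\varepsilon,\pi]$. In the $z$-plane, $F_0(t)\cup F_1(t)$ lies in the closed disc of radius $\varepsilon M$ about $1$, $F_4(t)$ in the closed disc of radius $\varepsilon M$ about $e^{i\psi}$, and $F_2(t)\subset[0,\infty]$, $F_3(t)\subset e^{i\psi}[0,\infty]$. We have $|e^{i\psi}-1|=2\sin(\psi/2)\ge2\psi/\pi\ge4\varepsilon M$, so the two discs have distance at least $2\varepsilon M$. This gives (c) and the pair $(1,4)$. The distance from $1$ to the ray of argument $\psi$ is $\sin\psi\ge2\psi/\pi\ge4\varepsilon M$ if $\psi\le\pi/2$ and is $1$ otherwise; in both cases it exceeds $\varepsilon M$. The distance from $e^{i\psi}$ to $[0,\infty)$ is the same. This gives $(0,3)$, $(1,3)$ and $(2,4)$.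

Let $2\le h\le h_{\max}$. A point $z=se^{i\psi}$ of $F_3(t)$ with $|\zeta|\le M$ has $s\ge1-\varepsilon M$, so $\mathrm{Im}\,\zeta=s\sin(\varepsilon h)/\varepsilon>1.97$ by (E3), while $F_0(t)\cup F_1(t)$ lies in $\{|\zeta|\le M,\ \mathrm{Im}\,\zeta<1.96\}$ by \eqref{eq:M}, (E1) and (E2). This gives $(0,3)$ and $(1,3)$. By (E2) the bounded disc $\overline{U_4(t)}$ lies in $\{\mathrm{Re}\,\zeta\ge x-1.002\}$ and in $\{\mathrm{Im}\,\zeta\ge h-1.902\}$. Both bounds are positive, so it misses $\overline{U_1(t)}\supset F_1(t)$ and $\hat{\mathbb R}\supset F_2(t)$.

The arcs depend continuously on $(x,t)$ in a compact set, which gives $c_0$.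
\end{proof}

\subsection{The critical parameter and the contact points}

Let $\mu(x)=\min_{2\le h\le h_{\max}}\mathrm{gap}(x,h)$, a continuous function of $x$. By \eqref{eq:gap}, $\mu(1.29)\le\mathrm{gap}(1.29,2.4)<0$, and $\mu>0$ on $[1.31,1.4]$. Let
\[
x^*=\max\{x\in[1.2,1.4]:\mu(x)\le0\}\in[1.29,1.31).
\]
Then $\mu(x^*)=0$, $\mu>0$ on $(x^*,1.4]$, and $\mu(x)\to0$ as $x\downarrow x^*$. Since $\mu(x)\le\mathrm{gap}(x,2.4)\le0.105<2M$, Lemma~\ref{lem:arcs}(c) and the definition of $\mu$ give
\begin{equation}\label{eq:mu}
\mathrm{dist}_\zeta\bigl(F_0(t),F_4(t)\bigr)\ge\mu(x)>0\qquad\text{for }x\in(x^*,1.4],\ t\in[0,t_2].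
\end{equation}
At time $t_2$ the two arcs are disjoint even for $x=x^*$, because $\mathrm{gap}(x,2)\ge\sqrt{1.29^2+0.16}-1.305>0.04$ for $x\ge x^*$. Together with Lemma~\ref{lem:arcs}(a),(b) this shows:
\begin{equation}\label{eq:jordan}
\partial f^\circ_{t_2}\text{ is injective for every }x\in[x^*,1.4].
\end{equation}

For $x\in(x^*,1.4]$ choose $h_1\in[2,h_{\max}]$ with $\mathrm{gap}(x,h_1)=\mu(x)$ and put $t_1=t_1(x)=1-\varepsilon h_1/\pi$. Let $p\in\overline{U_0(t_1)}$ and $p'\in\overline{U_4(t_1)}$ be the points at which the distance $\mu(x)$ of the two discs is attained. Only parts of the circles $\partial U_0$ and $\partial U_4$ belong to the boundary curve, so we must locate $p$ and $p'$.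

\begin{lemma}\label{lem:contact}
If $x\in(x^*,1.4]$ and $\mu(x)<10^{-3}$, then $0<t_1<t_2$, the point $p$ has $\mathrm{Re}\,\zeta>0.2$, and the point $p'$ has $\mathrm{Im}\,\omega<-0.5$. Hence $p\in F_0(t_1)$ has distance at least $0.3$ from $\overline{U_1(t_1)}$, and $p'\in F_4(t_1)$ has distance at least $0.5$ from $\{\mathrm{Im}\,\omega\ge0\}$.
\end{lemma}

\begin{proof}
By \eqref{eq:gap}, $x^2+(h_1-2.4)^2\le1.306^2$. With $x\ge1.29$ this gives $|h_1-2.4|\le0.21$, so $h_1>2$ and $t_1<t_2$; and $t_1>0$ since $\varepsilon h_1<1/100$. By (E2) the vector from the center of $U_0(t_1)$ to the center of $U_4(t_1)$ has length at most $1.302+\mu\le1.303$ and real part at least $x-0.002\ge1.288$. So the unit vector $\mathbf e$ in this direction has $\mathrm{Re}\,\mathbf e\ge0.98$ and $|\mathrm{Im}\,\mathbf e|\le0.2$. The point $p$ is the center of $U_0(t_1)$ plus the radius times $\mathbf e$, so its real part is at least $-0.001+0.299\cdot0.98>0.2$. By \eqref{eq:place}, the $\omega$-coordinate of $p'$ is the center of $V(t_1)$ minus the radius times $e^{-i\psi}\mathbf e$, and $|\mathrm{Im}(e^{-i\psi}\mathbf e)|\le0.2+\psi\le0.21$. So its imaginary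 part is at most $-0.899+1.001\cdot0.21<-0.5$. The last sentence follows from (E1) and \eqref{eq:openarcs}.
\end{proof}

\subsection{Two uniform estimates}

We shall place small discs near $p$ and $p'$ at time $t_1$ and need to bound their size at all other times.

\begin{lemma}\label{lem:lip}
There are $d_0>0$ and $\Lambda\ge1$, independent of $x$, such that for $j\in\{0,4\}$ and $t,t'\in[0,1]$ the map $G_j(t)G_j(t')^{-1}$ sends every disc of $\zeta$-diameter $d\le d_0$ that meets $F_j(t')$ to a set of $\zeta$-diameter at most $\Lambda d$.
\end{lemma}

\begin{proof}
Let $j=0$. The map $G_0(t)G_0(t')^{-1}$ does not depend on $x$ and sends $F_0(t')\subset\mathbb C$ onto $F_0(t)\subset\mathbb C$, so its pole is not on $F_0(t')$. The modulus of its derivative is a continuous function of $(t,t',\zeta)$ with values in $[0,\infty]$, finite on the compact set $\{\zeta\in F_0(t')\}$. Hence it is bounded by some $\Lambda$ on the closed $d_0$-neighborhood of $F_0(t')$, for some $d_0>0$ and all $t,t'$. A disc as in the statement is convex and lies in this neighborhood. For $j=4$, up to the Euclidean isometries \eqref{eq:place} at times $t,t'$ the map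 is $E_4(t\theta_4)E_4(t'\theta_4)^{-1}$ in the $\omega$-plane, where changing $x$ conjugates by a translation; the same argument applies.
\end{proof}

At time $t_2$ the window map shortens distances by a bounded amount only. It is essential that the bound holds up to $x=x^*$, since $x$ will be chosen after it.

\begin{lemma}\label{lem:C}
There is $C\ge0$ such that $d(f^\circ_{t_2}y,f^\circ_{t_2}y')\ge d(y,y')-C$ for all $x\in[x^*,1.4]$ and $y,y'\in\mathbb H^2$.
\end{lemma}

\begin{proof}
Suppose not. Then there are $x_n\to x$ in $[x^*,1.4]$ and points $y_n,y_n'$ with $d(y_n,y'_n)-d(f_ny_n,f_ny'_n)\to\infty$, where $f_n$ is the map $f^\circ_{t_2}$ for $x_n$. Fix $o\in P_2$; then $f_no=o$. There is $D$ such that, for every $n$, each piece contains a point $q$ with $d(o,q)\le D$. If $y$ lies in the piece of $q$, then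
\[
d(o,f_ny)\ge d(f_nq,f_ny)-d(f_no,f_nq)\ge d(q,y)-D\ge d(o,y)-2D .
\]
Therefore
\[
2(f_ny_n|f_ny_n')_o\ge d(o,y_n)+d(o,y'_n)-4D-d(f_ny_n,f_ny'_n)\ge d(y_n,y_n')-d(f_ny_n,f_ny_n')-4D,
\]
which tends to $\infty$. The distances $a_n=d(o,f_ny_n)$ and $b_n=d(o,f_ny'_n)$ are at least the Gromov product, so they tend to $\infty$. If $\alpha_n$ is the angle at $o$, the law of cosines gives $\cosh d(f_ny_n,f_ny'_n)\ge(1-\cos\alpha_n)\sinh a_n\sinh b_n$, so $1-\cos\alpha_n=O\bigl(e^{-2(f_ny_n|f_ny_n')_o}\bigr)\to0$. Pass to a subsequence along which $f_ny_n$ and $f_ny_n'$ converge, necessarily to the same point of $\hat{\mathbb C}$, along which $y_n\in P_j$ and $y'_n\in P_{j'}$ with fixed $j,j'$ (pieces for $x_n$), and $y_n\to e$, $y_n'\to e'$. Since $d(o,y_n)\ge a_n$ and $d(o,y_n')\ge b_n$, the limits $e,e'$ are ideal points. The pieces and the isometries $G_j(t_2)$ depend continuously on $x$, so $e\in F_j$, $e'\in F_{j'}$ and $G_j(t_2)e=G_{j'}(t_2)e'$ for the limit parameter $x$. By \eqref{eq:jordan}, $e=e'$, so $F_j\cap F_{j'}\ne\emptyset$ and $|j-j'|\le1$. If $j=j'$, then $f_n$ preserves $d(y_n,y'_n)$. If $\{j,j'\}=\{k-1,k\}$, then on $P_{k-1}\cup P_k$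 the map $f_n$ is, up to an isometry, the bending along $l_k$ by the angle $t_2\theta_k<\pi$, and Lemma~\ref{lem:oneline} bounds the loss by $C_{t_2\theta_k}$. Both cases contradict the assumption.
\end{proof}

\section{Two parallel chains and the constant $s_0$}\label{sec:chains}

Magnify the picture at time $t_1$ by $1/\mu$ around $p$ and $p'$. In the limit the two arcs become the parallel lines $\mathbb R$ and $\mathbb R+i$. Along each of them we place a chain of circles. By \eqref{eq:mu} the arcs $F_0(t)$ and $F_4(t)$ are never closer than $\mu$, so the two chains never collide if their discs have diameter at most $\mu/3$ at all times. In view of Lemma~\ref{lem:lip} we therefore fix the radius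
\[
\kappa=\frac1{9\Lambda}\le\frac19 .
\]

For $n\in\mathbb Z$ let $C_n$ be the circle with center $\sqrt2\kappa n$ and radius $\kappa$, and $r_n$ the reflection in it. Consecutive circles are orthogonal, since their centers have distance $\sqrt{\kappa^2+\kappa^2}$; the others bound disjoint closed discs, since $2\sqrt2\kappa>2\kappa$. Let $A_N=\langle r_n:|n|\le N\rangle$ and $A_\infty=\bigcup_NA_N$. By Lemma~\ref{lem:discs}, $A_N$ is presented by $r_n^2=1$ and $(r_nr_{n+1})^2=1$, and the exterior $Q_N$ of the circles $C_n$, $|n|\le N$, in $\mathbb H^2$ is a strict fundamental domain. Let $C'_n=C_n+i$, with reflections $r'_n$ and groups $A'_N$, and let $o=(i/2,1)\in\mathbb H^3$.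

In Section~\ref{sec:lower} we shall count alternating words in $A_N$ and $A'_N$ and estimate their lengths by the triangle inequality alone. For this to give an exponent larger than $1$, each factor must contribute a sum larger than $1$ at such an exponent. We have no control over $\kappa$, which may be very small, so single terms $e^{-d(o,ao)}$ may be tiny. What saves us is that the Poincar\'e series of the infinite chain diverges at exponent $1$, whatever $\kappa$ is.

\begin{lemma}\label{lem:div}
$\sum_{a\in A_\infty}e^{-d(o,ao)}=\infty$.
\end{lemma}

\begin{proof}
Let $o'=(0,1)\in\mathbb H^2$. Since $d(o,ao)\le d(o',ao')+2d(o,o')$, it suffices to prove divergence for $o'$. In this proof we identify $\mathbb H^2$ with the upper half plane $\mathbb U=\{\mathrm{Im}\,z>0\}$ and $o'$ with $i$. Let $Q_\infty=\{z\in\mathbb U:|z-\sqrt2\kappa n|\ge\kappa\text{ for all }n\}$. It contains $i$ in its interior. Every $z$ has real part within $\kappa/\sqrt2$ of some center, so $\mathrm{Im}\,z\ge\kappa/\sqrt2$ on $Q_\infty$. If $a\in A_N$ and $ai\in Q_\infty\subset Q_N$, then $a=1$, because $i$ is interior to the strict fundamental domain $Q_N$. So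 $ai\notin Q_\infty$ for $a\ne1$.

Suppose that the series converges. We build a Green's function and show that $Q_\infty$, which conformally is a neighborhood of $\infty$ in a half plane, cannot carry it. The orbit $A_\infty i$ is locally finite, and
\[
\Phi(z)=\sum_{a\in A_\infty}\log\Bigl|\frac{z-\overline{ai}}{z-ai}\Bigr|=\sum_{a\in A_\infty}-\log\tanh\frac{d(z,ai)}2
\]
converges locally uniformly off the orbit, since $-\log\tanh(d/2)=O(e^{-d})$ as $d\to\infty$. The function $\Phi$ is positive, $A_\infty$-invariant and harmonic off the orbit, and $\Phi+\log|z-i|$ is smooth near $i$. Since $\Phi\circ r_n=\Phi$, the normal derivative of $\Phi$ vanishes along the arcs of $\partial Q_\infty$. Let $B_0$ be a closed Euclidean disc about $i$ of radius less than $1/2$, so small that the derivative $\partial_{\mathbf n}\Phi$ in the direction of its center is positive on $\partial B_0$. Let $\Omega_0$ be the interior of $Q_\infty\setminus B_0$, and let $b=\int_{\partial B_0}\Phi^{-1}\partial_{\mathbf n}\Phi>0$.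

For $\varrho>2$ let $\vartheta=1$ on $|z|\le\varrho$, $\vartheta=2-\log|z|/\log\varrho$ on $\varrho\le|z|\le\varrho^2$, and $\vartheta=0$ beyond. The support of $\vartheta$ meets $Q_\infty$ in a compact subset of $\mathbb U$; here we use that the chain leaves no gap, so that $Q_\infty$ stays away from $\mathbb R$. Green's formula on $\Omega_0$ with the Lipschitz test function $\vartheta^2/\Phi$ has a boundary term on $\partial B_0$ only:
\[
b=\int_{\Omega_0}\nabla\Bigl(\frac{\vartheta^2}\Phi\Bigr)\cdot\nabla\Phi=\int_{\Omega_0}\Bigl(2\,\nabla\vartheta\cdot\vartheta\nabla\log\Phi-|\vartheta\nabla\log\Phi|^2\Bigr)\le\int_{\mathbb U}|\nabla\vartheta|^2 ,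
\]
where we used $2\,\mathbf a\cdot\mathbf b-|\mathbf b|^2\le|\mathbf a|^2$. The last integral is $\pi\int_\varrho^{\varrho^2}(s\log\varrho)^{-2}s\,ds=\pi/\log\varrho$. As $\varrho\to\infty$ we get $b\le0$, a contradiction.
\end{proof}

By Lemma~\ref{lem:div} there is a finite set $\mathcal E\subset A_\infty\setminus\{1\}$ with $\sum_{\mathcal E}e^{-d(o,ao)}>1$. Choose $N\ge1$ with $\mathcal E\subset A_N$ and, by continuity in the exponent, $s_0>1$ with
\begin{equation}\label{eq:s0}
\sum_{a\in\mathcal E}e^{-s_0d(o,ao)}>1 .
\end{equation}
The isometry induced by $z\mapsto\bar z+i$ fixes $o$ and conjugates $r_n$ to $r_n'$, so \eqref{eq:s0} also holds for the corresponding set $\mathcal E'\subset A'_N\setminus\{1\}$. We fix $N,\mathcal E,\mathcal E',s_0$. This is the constant $s_0$ of Theorem~\ref{thm:main}; nothing so far depends on $\eta$.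

\section{The polygon, the surface and the multicurve}\label{sec:polygon}

Let $\eta>0$ be given. The remaining choices are made in this order: two lengths $L<R$; the parameter $x$, which fixes $\mu$ and $t_1$; a size $\beta$; the polygon. Choose $L>2C+2\delta$ with
\begin{equation}\label{eq:L}
\Bigl(1-\frac{2C+2\delta}L\Bigr)^{-1}<1+\eta,
\end{equation}
and then $R>L$ so large that $\alpha=\arcsin(1/\cosh2R)$ satisfies
\begin{equation}\label{eq:R}
2\alpha<\min_k(\pi-t_2\theta_k).
\end{equation}
The minimum is positive since $t_2<1$ and $\theta_k\le\pi$. The number $2R$ will be the distance that separates the four lines from all sides of the polygon that do not cross them.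

\subsection{The contact chains}

Let $x>x^*$ with $\mu=\mu(x)<10^{-3}$, and let $t_1,p,p'$ be as in Lemma~\ref{lem:contact}. Let $\xi=\mathcal S\zeta$ be the orientation preserving similarity with factor $1/\mu$ that sends $p$ to $0$ and $p'$ to $i$. If $r,r'$ are the radii of $U_0(t_1),U_4(t_1)$, then $\mathcal SU_0(t_1)$ is the disc of radius $r/\mu$ tangent to $\mathbb R$ at $0$ from below, and $\mathcal SU_4(t_1)$ is the disc of radius $r'/\mu$ tangent to $\mathbb R+i$ at $i$ from above. Put
\[
\phi(\xi)=\frac\xi{1+ic\,\xi},\qquad\phi'(\xi)=i+\frac{\xi-i}{1-ic'(\xi-i)},\qquad c=\frac\mu{2r},\quad c'=\frac\mu{2r'} .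
\]
The map $\phi$ has its pole $i/c$ in the upper half plane, sends $0,\infty$ to $0,-i/c$ and commutes with $\xi\mapsto-\bar\xi$. So it maps $\{\mathrm{Im}\,\xi<0\}$ onto the disc with diameter $[-i/c,0]$, which is $\mathcal SU_0(t_1)$. Conjugating this computation by $\xi\mapsto\bar\xi+i$ shows that $\phi'$ maps $\{\mathrm{Im}\,\xi>1\}$ onto $\mathcal SU_4(t_1)$. By (E2) the radii are bounded below, so $\phi,\phi'\to\mathrm{id}$ in $\mathrm{PSL}_2(\mathbb C)$ as $x\downarrow x^*$. For $|n|\le N$ let $D_n$ and $D_n'$ be the images of the open discs bounded by $C_n$ and $C_n'$ under $G_0(t_1)^{-1}\mathcal S^{-1}\phi$ and $G_4(t_1)^{-1}\mathcal S^{-1}\phi'$. These M\"obius maps send $\hat{\mathbb R}$ and $\hat{\mathbb R}+i$ to $\hat{\mathbb R}$. So $D_n,D'_n$ are round discs orthogonal to $\hat{\mathbb R}$, and they cut out open intervals $I_n,I_n'\subset\hat{\mathbb R}$ that overlap in the same pattern as the diameters of the circles $C_n$.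

\begin{lemma}\label{lem:chains}
For all $x>x^*$ sufficiently close to $x^*$ and all $|n|\le N$:
\begin{itemize}
\item[(a)] $G_0(t)D_n$ and $G_4(t)D'_n$ have $\zeta$-diameter at most $\mu/3$ and chordal diameter less than $c_0/3$ for all $t\in[0,1]$;
\item[(b)] $\overline{I_n}\subset F_0$ and $\overline{I'_n}\subset F_4$ contain no endpoint of any $l_k$, and they span lines at distance at least $2R$ from every $l_k$;
\item[(c)] $Z=\sum_{a\in\mathcal E}e^{-s_0d(o,\phi a\phi^{-1}o)}>1$ and $Z'=\sum_{a'\in\mathcal E'}e^{-s_0d(o,\phi'a'\phi'^{-1}o)}>1$.
\end{itemize}
\end{lemma}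

\begin{proof}
As $\phi,\phi'\to\mathrm{id}$ uniformly on bounded sets, for small $\mu$ the discs $G_0(t_1)D_n$ and $G_4(t_1)D'_n$ have $\zeta$-diameter at most $3\kappa\mu\le d_0$, and their closures lie within $0.1$ of $p$ and $p'$. By Lemma~\ref{lem:contact} the arc $G_0(t_1)\overline{I_n}\subset\partial U_0(t_1)$ has distance at least $0.2$ from $\overline{U_1(t_1)}$, so by \eqref{eq:openarcs} it lies in $F_0(t_1)$ at distance at least $0.2$ from its endpoints. In the same way $G_4(t_1)\overline{I'_n}$ lies in $\{\mathrm{Im}\,\omega\le-0.4\}$, hence in $F_4(t_1)$ at distance at least $0.4$ from its endpoints. Lemma~\ref{lem:lip} bounds the $\zeta$-diameters at any time by $3\kappa\Lambda\mu=\mu/3$, and the chordal diameters are then at most $2\mu/3<c_0/3$ for small $\mu$. This is (a).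

For (b), we have just seen $\overline{I_n}\subset F_0$ and $\overline{I'_n}\subset F_4$. By (a) at $t=0$ the chordal diameters of the intervals tend to $0$ with $\mu$. Their chordal distance from the endpoints of the lines is bounded below independently of $x$. For $I_n$ and the endpoints of $l_1$, and for $I_n'$ and those of $l_4$, this holds because the images at time $t_1$ have Euclidean distance at least $0.2$ within the bounded set $|\zeta|\le2/\varepsilon+M$, and the maps $G_j(t)$ form a compact family, which is uniformly Lipschitz. The other endpoints lie outside $F_0$, respectively $F_4$, at a distance bounded below by compactness in $x$. Lemma~\ref{lem:cross} finishes (b). Part (c) follows from \eqref{eq:s0}, since $\mathcal E,\mathcal E'$ are finite and $\phi,\phi'\to\mathrm{id}$.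
\end{proof}

We fix such an $x$, and with it $\mu$ and $t_1$. Next we fix $\beta\in(0,1)$ so small that every round disc $D$ of chordal diameter at most $\beta$ satisfies, for all $t\in[0,t_2]$ and all $j$:
\begin{itemize}
\item[($\beta1$)] $G_j(t)D$ has chordal diameter less than $c_0/3$;
\item[($\beta2$)] if $j\in\{0,4\}$ and $D$ meets $F_j$, then $G_j(t)D$ has $\zeta$-diameter at most $\mu/3$.
\end{itemize}
This is possible because the maps $G_j(t)$ are uniformly Lipschitz for $\operatorname{ch}$ and the arcs $F_0(t),F_4(t)$ stay in the bounded set $|\zeta|\le2/\varepsilon+M$.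

\subsection{The polygon}

We want a compact right-angled polygon that has the two chains among its sides, that the four lines cross orthogonally, so that reflecting them in the sides prolongs them, and whose other sides are tiny as seen from infinity and far from the lines. A side $s$ of a convex polygon $Q$ lies on a line, also written $s$, which cuts off an open half plane disjoint from $Q$; let $I_s\subset\hat{\mathbb R}$ be the open interval at infinity of this half plane.

\begin{lemma}\label{lem:polygon}
For every sufficiently large $g$ there is a compact right-angled polygon $Q\subset\mathbb H^2$ with $2g+2$ sides such that non-adjacent sides have intervals with disjoint closures, and: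
\begin{itemize}
\item[(Q1)] for each $k$ there are two sides $s_k^\pm$ that cross $l_k$ orthogonally, with $I_{s^\pm_k}$ containing the two endpoints of $l_k$; for every other side $s$ the line $s$ has distance at least $2R$ from $l_k$, and $I_s$ contains no endpoint of $l_k$;
\item[(Q2)] the $I_n$ and $I_n'$, $|n|\le N$, are intervals of sides; two of these sides are adjacent exactly if they are consecutive in the same chain;
\item[(Q3)] all other intervals $I_s$ have chordal diameter at most $\beta$.
\end{itemize}
\end{lemma}

\begin{proof}
We construct a cyclic sequence of open intervals that covers $\hat{\mathbb R}$. Call two intervals orthogonal if the lines that they span are.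

\emph{Blocks.} Around each of the eight endpoints $e$ of the lines $l_k$ choose an interval $I(e)$ that spans a line orthogonal to the line ending at $e$. Such intervals shrink to $e$. We take them so small that they have chordal diameter at most $\beta$, that their closures are disjoint from each other and from the closures of the $I_n,I'_n$, and that they span lines at distance at least $2R$ from the three other lines $l_k$ (Lemma~\ref{lem:cross}). The closures of the eight $I(e)$, of $\bigcup I_n$ and of $\bigcup I_n'$ are ten disjoint closed intervals, the \emph{blocks}.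

\emph{Filling.} Consider one of the ten complementary intervals. Let $K_0$ and $K_{m+1}$ be the members of the two neighboring blocks that end at it, where $m\ge1$ is an integer. Divide it into $2m+1$ arcs of equal length and let $K_1,\dots,K_m$ be the interiors of the second, fourth, \dots, $2m$-th arc; the closures of the other $m+1$ arcs are the \emph{gaps}. For $0\le r\le m$ the closures of $K_r$ and $K_{r+1}$ are disjoint, so the lines that they span have a common perpendicular, with one endpoint in $K_r$ and one in $K_{r+1}$. Let $O_r$ be the open interval with these endpoints that contains the gap between $K_r$ and $K_{r+1}$. Then $\overline{O_r}$ lies in the union of $K_r$, the gap and $K_{r+1}$. The members of the blocks, in their order, and the sequences $O_0,K_1,O_1,\dots,K_m,O_m$ form a cyclic sequence of open intervals that covers $\hat{\mathbb R}$, and consecutive intervals are orthogonal.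

\emph{Non-consecutive intervals have disjoint closures.} First let $O,\tilde O$ be the two neighbors of an interval $K$ in the sequence, where $K$ is a member of a block or one of the $K_r$. They are orthogonal to $K$ and contain different endpoints of $K$. The closures of $O,K,\tilde O$ meet at most two blocks, so they miss a point of $\hat{\mathbb R}$, and there is a projective coordinate $y$ with $\infty$ outside the three closures and $K=(-1,1)$. The reflection in the line of $K$ acts by $y\mapsto1/y$ and exchanges the endpoints of $O$ and those of $\tilde O$. Being bounded and containing $-1$ and $1$, these intervals are $(-1/a,-a)$ and $(b,1/b)$ with $a,b\in(0,1)$, and their closures are disjoint. Now take any non-consecutive pair. If neither is one of the $O_r$, the closures are disjoint by construction. If exactly one is an $O_r$ and the closures meet, then the closure of the other meets $\overline{K_r}$ or $\overline{K_{r+1}}$ without being one of them; so it is the neighbor, in a chain, of the end member $K_0$ or $K_{m+1}$, which is the case treated first. If both are of type $O_r$ and the closures meet, then a $K$ attached to the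 first meets a $K$ attached to the second. These two are equal, which is again the first case, or they are the two end members of one chain, which have disjoint closures since $N\ge1$.

\emph{Sizes.} Let $m\to\infty$. The intervals $K_r$, $1\le r\le m$, and $O_r$, $1\le r\le m-1$, lie in the complementary interval and their lengths tend to $0$ uniformly. One endpoint of $O_0$ lies in $K_1$ and tends to the endpoint $y_0$ of $K_0$ at the gap. The other is its mirror image in the line of the fixed interval $K_0$, and this reflection fixes $y_0$. So $O_0$ shrinks to $y_0$, and likewise $O_m$ shrinks to an endpoint of $K_{m+1}$. The eight points $e$ have positive distance from the closures of the complementary intervals. So for $m$ large all new intervals have chordal diameter at most $\beta$, contain no $e$, and by Lemma~\ref{lem:cross} span lines at distance at least $2R$ from all $l_k$.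

\emph{The polygon.} Let $Q$ be the complement of the open half planes over the intervals. It is closed and convex, and compact because the open intervals cover $\hat{\mathbb R}$. The line of an interval meets the closed half planes of its two neighbors only; these are disjoint and cut off its two ends. The remaining segment lies in $\partial Q$, and near its midpoint $Q$ is a half disc. So $Q$ is a polygon with one side for each interval, consecutive sides meet at right angles, and (Q1)--(Q3) hold, with Lemma~\ref{lem:chains}(b) for the chains. The number of sides is $8+2(2N+1)+\sum(2m+1)$, the sum over the ten complementary intervals. It is even, and the ten numbers $m$ can be chosen independently among all large integers, so every large even number occurs.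
\end{proof}

Property (Q3) is the reason for the large genus: away from the two short chains, $\hat{\mathbb R}$ is covered by intervals of diameter at most $\beta$, so there are many sides.

\subsection{The surface}

For a side $s$ let $D_s$ be the open round disc orthogonal to $\hat{\mathbb R}$ with $D_s\cap\hat{\mathbb R}=I_s$, and $r_s$ the reflection in $\partial D_s$. The discs $D_s$ satisfy the hypotheses of Lemma~\ref{lem:discs}. So $W=\langle r_s\rangle$ is discrete, $Q$ is a strict fundamental domain on $\mathbb H^2$, and $W$ is presented by $r_s^2=1$ and $(r_sr_{s'})^2=1$ for adjacent sides. We call the translates $wQ$ \emph{tiles}.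

The number of sides is even, so we can color them alternately with two colors. Sending $r_s$ to the standard generator of $(\mathbb Z/2)^2$ that corresponds to its color respects the relations and defines a surjection $\mathrm{col}:W\to(\mathbb Z/2)^2$. Let $\Gamma$ be its kernel, of index $4$. An element of finite order fixes a point, so it is conjugate into the stabilizer of a point of $Q$, which is trivial, $\langle r_s\rangle$, or $\langle r_s,r_{s'}\rangle$ with $s,s'$ adjacent. On each of these $\mathrm{col}$ is injective, so $\Gamma$ is torsion free. Elements of $\Gamma$ are products of an even number of reflections and preserve orientation. Thus $X=\mathbb H^2/\Gamma$ is a closed oriented hyperbolic surface. The area of $Q$ is $2g\pi-(2g+2)\pi/2=(g-1)\pi$, so $X$ has area $4\pi(g-1)$ and genus $g$.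

\subsection{The multicurve}

Let $\mathcal L=\{wl_k:w\in W,\ 1\le k\le4\}$ and $W_k=\langle r_{s_k^+},r_{s_k^-}\rangle$. By (Q1), $l_k\cap Q$ is the segment between $s_k^+$ and $s_k^-$, it meets no other side, and $W_k$ acts on $l_k$ as an infinite dihedral group with this segment as a fundamental domain.

\begin{lemma}\label{lem:lam}
If $wl_k$ meets $Q$, then $wl_k=l_k$. Consequently the members of $\mathcal L$ that meet a tile $vQ$ are $vl_1,\dots,vl_4$, and $\mathcal L$ with the weights $\theta(wl_k)=\theta_k$ is the lift of a weighted multicurve $\lambda$ on $X$.
\end{lemma}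

\begin{proof}
Let $y\in wl_k\cap Q$ and write $y=wuq$ with $u\in W_k$, $q\in l_k\cap Q$. Since $Q$ is a strict fundamental domain, $y=q$, and $wu$ lies in the stabilizer of $q$, which is trivial or generated by $r_{s_k^+}$ or $r_{s_k^-}$. So $wu$ preserves $l_k$, and $wl_k=wul_k=l_k$. It follows that $\mathcal L$ is locally finite; that two members through a common point are translates by one $v$ of two of the disjoint lines $l_k$, hence equal; and that the $l_k$ lie in different $W$-orbits, so the weights are well defined. The group $W_k\cap\Gamma$ has finite index in $W_k$ and acts cocompactly on $l_k$, so the members of $\mathcal L$ project to disjoint simple closed geodesics of $X$.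
\end{proof}

\subsection{Bending the reflection group}

By Lemma~\ref{lem:lam}, each convex set $P_j\cap Q$ lies in a single piece $\tilde P_j$ of $\mathcal L$. Let $f_t$ and $\rho_t:W\to\mathrm{Isom}(\mathbb H^3)$ be the bending map and homomorphism of Section~\ref{sub:bending} for $\mathcal L$, with base piece $\tilde P_2$. The restriction of $\rho_t$ to $\Gamma\cong\pi_1(S)$ is the bending of $X$ along $t\lambda$. A segment between two points of $Q$ crosses only the lines $l_k$, so $B_t(\tilde P_2,\tilde P_j)=G_j(t)$.

Say that a side $s$ \emph{belongs to} $j$ if it meets $P_j$. By (Q1), $s_k^\pm$ crosses $l_k$ at an interior point and meets no other of the four lines, so it belongs to $k-1$ and $k$. Every other side belongs to exactly one $j$, and then $I_s\subset F_j$, because $I_s$ has its endpoints in $F_j$ and contains no endpoint of a line. In all cases $D_s$ meets $F_j$ when $s$ belongs to $j$. Put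
\[
D_s(t)=G_j(t)D_s\qquad\text{if }s\text{ belongs to }j .
\]
For $s=s_k^\pm$ both choices of $j$ give the same disc, because $G_{k-1}(t)$ and $G_k(t)$ differ on the right by a rotation about $l_k$, which preserves $D_{s_k^\pm}$.

\begin{lemma}\label{lem:gens}
$\rho_t(r_s)$ is the reflection in the circle $\partial D_s(t)$.
\end{lemma}

\begin{proof}
Let $s$ belong to $j$. Then $s$ contains an interior point of $\tilde P_j$, which $r_s$ fixes, so $r_s\tilde P_j=\tilde P_j$. By the cocycle identity and equivariance,
\[
\rho_t(r_s)=B_t(\tilde P_2,\tilde P_j)B_t(r_s\tilde P_j,r_s\tilde P_2)r_s=B_t(\tilde P_2,\tilde P_j)\,r_s\,B_t(\tilde P_j,\tilde P_2)=G_j(t)r_sG_j(t)^{-1}.\qedhere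
\]
\end{proof}

\section{The representations are quasi-Fuchsian up to time $t_2$}\label{sec:qf}

\begin{proposition}\label{prop:qf}
For all $t\in[0,t_2]$ the representation $\rho_t|_\Gamma$ is quasi-Fuchsian. Hence $t_2<t_0$.
\end{proposition}

\begin{proof}
We first show that $D_s(t)$ and $D_{s'}(t)$ are adjacent if the sides $s,s'$ are adjacent, and have disjoint closures otherwise. There are three cases, according to how many lines separate the two sides.

\emph{Case 1: $s,s'$ belong to a common $j$.} Then the two discs are the images of $D_s,D_{s'}$ under $G_j(t)$, and the claim holds by Lemma~\ref{lem:polygon}. Adjacent sides fall into this case, since their common vertex lies in some $P_j$.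

\emph{Case 2: no common $j$, but $s$ belongs to $k-1$ and $s'$ to $k$.} Neither side is $s_k^\pm$, which belongs to both indices. So both have distance at least $2R$ from $l_k$ and lie on opposite sides of it. Apply $G_{k-1}(t)^{-1}$ and take a real coordinate in which $l_k$ has endpoints $0,\infty$ and $\overline{I_s}\subset(0,\infty)$, $\overline{I_{s'}}\subset(-\infty,0)$. By the remark after \eqref{eq:dist}, the closure of the first disc lies in the sector of half-angle $\alpha$ about the positive axis. The second disc is $D_{s'}$ rotated about $l_k$ by the angle $t\theta_k$, so its closure lies in the sector of half-angle $\alpha$ about a ray of argument $\pm(\pi-t\theta_k)$. By \eqref{eq:R} the closed sectors meet only in $0$ and $\infty$, which the closed discs avoid.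

\emph{Case 3: $s$ belongs to $j$ and $s'$ to $j'$ with $j'-j\ge2$.} The discs meet $F_j(t)$ and $F_{j'}(t)$. By (Q3), a disc $D_s$ that is not in a chain has chordal diameter at most $\beta$, since on the sphere it is a cap centered on the great circle $\hat{\mathbb R}$ and has the same diameter as $I_s$. If $(j,j')\ne(0,4)$, the arcs have chordal distance at least $c_0$ by Lemma~\ref{lem:arcs}(b), and both discs have chordal diameter less than $c_0/3$ by Lemma~\ref{lem:chains}(a) and ($\beta1$). If $(j,j')=(0,4)$, the arcs have $\zeta$-distance at least $\mu$ by \eqref{eq:mu}, and both discs have $\zeta$-diameter at most $\mu/3$ by Lemma~\ref{lem:chains}(a) and ($\beta2$). In both cases the closures are disjoint.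

So the discs $D_s(t)$ satisfy the hypotheses of Lemma~\ref{lem:discs}, with the same adjacencies as at $t=0$. By Lemma~\ref{lem:gens}, $\rho_t(W)$ is the group that they define. It is discrete and convex cocompact and has the same presentation as $W$, so $\rho_t$ is injective. Hence $\rho_t|_\Gamma$ is faithful with convex cocompact image in $\mathrm{PSL}_2(\mathbb C)$, and its limit set is equivariantly homeomorphic to the boundary of $\Gamma$, which is $\partial\mathbb H^2$. The limit set is thus a Jordan curve on which each $\rho_t(\gamma)$ preserves the orientation. As $\rho_t(\gamma)$ also preserves the orientation of $\hat{\mathbb C}$, it preserves the left and the right side of the curve. So $\rho_t|_\Gamma$ is quasi-Fuchsian. The set of such $t$ is open and contains $[0,t_2]$, so $t_2<t_0$.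
\end{proof}

\section{The entropy at time $t_2$}\label{sec:upper}

Lemma~\ref{lem:C} concerns one window, while $f_{t_2}$ bends along infinitely many copies of it. We show that at scale $R$ only one copy is visible, and then pass from local to global by hyperbolicity.

\begin{lemma}\label{lem:local}
Let $\mathcal B\subset\mathbb H^2$ be an open ball of radius $R$. There is $v\in W$ such that all members of $\mathcal L$ that meet $\mathcal B$ are among $vl_1,\dots,vl_4$. Consequently $d(f_{t_2}y,f_{t_2}y')\ge d(y,y')-C$ for $y,y'\in\mathcal B$.
\end{lemma}

\begin{proof}
If at most one member meets $\mathcal B$, the first statement is trivial. Otherwise fix $m=wl_k\in\mathcal L$ and $q\in m\cap\mathcal B$, and consider the strip of tiles $Y=\bigcup_{u\in W_k}wuQ$, which contains $m$ and is closed by local finiteness. For $u\in W_k$ we have $wul_k=m$, so by (Q1) all sides of $wuQ$ other than $wus_k^\pm$ have distance at least $2R$ from $m$. The boundary of $Y$ lies in these other sides: across an interior point of $wus_k^\pm$ lies the tile $wur_{s_k^\pm}Q\subset Y$, and each vertex lies on one of the other sides, because $s_k^+$ and $s_k^-$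 are not adjacent. So the open $2R$-ball about $q$ misses $\partial Y$ and is contained in $Y$.

Let $m'\ne m$ be another member and $q'\in m'\cap\mathcal B$. Then $d(q,q')<2R$, so $q'\in wuQ$ for some $u\in W_k$, and $m'=wul_{k'}$ with $k'\ne k$ by Lemma~\ref{lem:lam}. Every point of the segment $qq'$ is at distance less than $2R$ from both $q\in wul_k$ and $q'\in wul_{k'}$. By (Q1) it lies neither on $wus_k^\pm$, which is far from $wul_{k'}$, nor on any other side of $wuQ$, which is far from $wul_k$. So the segment lies in the interior of $wuQ$. Thus $wuQ$ is the unique tile $vQ$ that contains $q$, it does not depend on $m'$, and $v$ has the required property.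

The families $\mathcal L$ and $v\{l_1,\dots,l_4\}\subset\mathcal L$ have the same members meeting the convex set $\mathcal B$, with the same weights. So their bending cocycles agree on pairs of pieces that meet $\mathcal B$, and their bending maps differ on $\mathcal B$ by an isometry of $\mathbb H^3$. The bending map of $v\{l_1,\dots,l_4\}$ is $vf^\circ_{t_2}v^{-1}$, and Lemma~\ref{lem:C} applies.
\end{proof}

\begin{proposition}\label{prop:upper}
$H(\rho_{t_2}|_\Gamma)<1+\eta$.
\end{proposition}

\begin{proof}
Let $y_0,y_1,\dots$ be consecutive points at spacing $L$ on a line, and $p_k=f_{t_2}(y_k)$. The points $y_{k\pm1}$ lie in the open $R$-ball about $y_k$. By Lemma~\ref{lem:local} and the $1$-Lipschitz property, $L-C\le d(p_k,p_{k+1})\le L$ and $d(p_{k-1},p_{k+1})\ge2L-C$, so $(p_{k-1}|p_{k+1})_{p_k}\le C/2$. We claim that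
\[
(p_0|p_{k+1})_{p_k}\le C/2+\delta\qquad(k\ge1).
\]
For $k=1$ this has just been shown. If it holds for $k-1$, then
\[
(p_0|p_{k-1})_{p_k}=d(p_{k-1},p_k)-(p_0|p_k)_{p_{k-1}}\ge L-\tfrac32C-\delta>\tfrac12C+\delta,
\]
since $L>2C+2\delta$. By \eqref{eq:fourpoint}, the minimum of $(p_0|p_{k-1})_{p_k}$ and $(p_0|p_{k+1})_{p_k}$ is at most $(p_{k-1}|p_{k+1})_{p_k}+\delta\le C/2+\delta$. The first is larger than this, so the second is not, which is the claim for $k$. Hence
\[
d(p_0,p_{k+1})=d(p_0,p_k)+d(p_k,p_{k+1})-2(p_0|p_{k+1})_{p_k}\ge d(p_0,p_k)+L-2C-2\delta,
\]
and $d(p_0,p_k)\ge k(L-2C-2\delta)$ for all $k\ge0$.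

Let $\gamma\in\Gamma\setminus\{1\}$ have translation length $\ell_X(\gamma)$ in $\mathbb H^2$, and take the $y_k$ on its axis, in the direction of translation. For $n\ge1$ and $k=\lfloor n\ell_X(\gamma)/L\rfloor$ we have $d(y_k,\gamma^ny_0)<L$ and $\rho_{t_2}(\gamma)^np_0=f_{t_2}(\gamma^ny_0)$. So for every $q\in\mathbb H^3$
\[
k(L-2C-2\delta)-L\le d(p_0,\rho_{t_2}(\gamma)^np_0)\le2d(p_0,q)+n\,d(q,\rho_{t_2}(\gamma)q).
\]
Divide by $n$, let $n\to\infty$ and take the infimum over $q$:
\[
\ell_{\rho_{t_2}}(\gamma)\ge\Bigl(1-\frac{2C+2\delta}L\Bigr)\ell_X(\gamma).
\]
Finally, the number of conjugacy classes with $\ell_X\le T$ is $O(e^T)$. Indeed, let $K$ be a compact fundamental domain for $\Gamma$, of diameter $D$, and $y\in K$. Each class has a representative whose axis meets $K$, and this moves $y$ by at most $T+2D$. Small discs of a fixed radius about the points of $\Gamma y$ are disjoint, and a disc of radius $T+O(1)$ has area $O(e^T)$. Therefore $H(\rho_{t_2}|_\Gamma)\le\bigl(1-\frac{2C+2\delta}L\bigr)^{-1}$, which is less than $1+\eta$ by \eqref{eq:L}.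
\end{proof}

\section{The entropy at time $t_1$}\label{sec:lower}

At time $t_1$ the two chains face each other. Alternating words in the two chain groups are then short, and there are enough of them. Two points need attention: we count conjugacy classes and not elements, and we count in $\Gamma$ and not in $W$.

\begin{proposition}\label{prop:lower}
$H(\rho_{t_1}|_\Gamma)\ge s_0$.
\end{proposition}

\begin{proof}
\emph{A free product inside $W$.} Let $W_0$ be the abstract free product $A_N*A'_N$. Sending $r_n,r'_n$ to the reflections in the sides with intervals $I_n,I_n'$ respects the relations, by (Q2), and defines $\iota:W_0\to W$. Conversely, send these reflections back to $r_n,r_n'$ and all other generators of $W$ to $1$. This respects each relation $(r_sr_{s'})^2=1$: either $s,s'$ are consecutive in one chain, by (Q2), or one of them is sent to $1$ and the other to an element of order at most two. The resulting homomorphism $W\to W_0$ is left inverse to $\iota$. So $\iota$ is injective, and elements of $W_0$ that are conjugate in $W$ are conjugate in $W_0$. We regard $W_0$ as a subgroup of $W$.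

\emph{Lengths.} The sides of the two chains belong to $0$ and $4$. By Lemma~\ref{lem:gens} and the definition of $D_n,D'_n$, in the coordinate $\xi=\mathcal S\zeta$ we have $\rho_{t_1}(a)=\phi a\phi^{-1}$ for $a\in A_N$ and $\rho_{t_1}(a')=\phi'a'\phi'^{-1}$ for $a'\in A'_N$. Place $o=(i/2,1)$ in this coordinate and put $q(a)=e^{-s_0d(o,\rho_{t_1}(a)o)}$ for $a\in\mathcal E\cup\mathcal E'$. By Lemma~\ref{lem:chains}(c), $\sum_{\mathcal E}q=Z>1$ and $\sum_{\mathcal E'}q=Z'>1$. For $m\ge1$ let $\mathcal W_m$ be the set of words $w=a_1a'_1\cdots a_ma'_m$ with $a_k\in\mathcal E$, $a'_k\in\mathcal E'$, and put $q(w)=\prod_kq(a_k)q(a'_k)$. The triangle inequality bounds $d(o,\rho_{t_1}(w)o)$ by the sum of the displacements of $o$ under the letters, so $e^{-s_0\ell_{\rho_{t_1}}(w)}\ge q(w)$ for $w\in\mathcal W_m\cap\Gamma$.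

\emph{Conjugacy classes.} The letters are nontrivial and alternate between the factors, also cyclically. In a free product, such cyclically reduced words of length at least two represent distinct nontrivial elements, and two of them are conjugate only if one is a cyclic permutation of the other. A word in $\mathcal W_m$ has at most $m$ cyclic permutations that begin in $A_N$. So each conjugacy class of $W$, and hence each conjugacy class of $\Gamma$, contains at most $m$ elements of $\mathcal W_m$.

\emph{Passing to $\Gamma$.} The group $(\mathbb Z/2)^2$ has four characters $\chi$, with values $\pm1$, and $\frac14\sum_\chi\chi(\mathrm{col}\,w)$ is $1$ for $w\in\Gamma$ and $0$ otherwise. For even $m$,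
\[
\sum_{w\in\mathcal W_m\cap\Gamma}q(w)=\frac14\sum_\chi\Bigl(\sum_{a\in\mathcal E}\chi(\mathrm{col}\,a)q(a)\Bigr)^m\Bigl(\sum_{a'\in\mathcal E'}\chi(\mathrm{col}\,a')q(a')\Bigr)^m\ge\frac14(ZZ')^m,
\]
because all four terms are nonnegative and the trivial character contributes $(ZZ')^m$. Therefore
\[
\sum_{[\gamma]\ne[1]}e^{-s_0\ell_{\rho_{t_1}}(\gamma)}\ge\frac1{4m}(ZZ')^m\qquad\text{for all even }m,
\]
the sum running over the conjugacy classes of $\Gamma$. Since $ZZ'>1$, the sum is infinite. Suppose $H(\rho_{t_1}|_\Gamma)<s<s_0$. Then the number $\mathcal N(T)$ of classes of length at most $T$ is at most $e^{sT}$ for all $T\ge T_0$, with $T_0$ an integer, and the sum is at most $\mathcal N(T_0)+\sum_{k\ge T_0}e^{s(k+1)}e^{-s_0k}<\infty$, a contradiction.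
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The window, $t_2$, $\Lambda$, $C$, $\kappa$, $N$ and $s_0$ were fixed in Sections~\ref{sec:window} and~\ref{sec:chains} without reference to $\eta$. Given $\eta$, Section~\ref{sec:polygon} fixes $L$, $R$, $x$, $t_1$ and $\beta$, and then Lemma~\ref{lem:polygon} provides a polygon with $2g+2$ sides, hence a surface $X$ of genus $g$ with a weighted multicurve $\lambda$, for every $g\ge g_\eta$. We have $0<t_1<t_2$ by Lemma~\ref{lem:contact}, $t_2<t_0$ by Proposition~\ref{prop:qf}, and the two entropy bounds by Propositions~\ref{prop:upper} and~\ref{prop:lower}.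
\end{proof}

\section{An open set of counterexamples}\label{sec:open}

We use three standard facts.
\begin{itemize}
\item[(i)] The conjugacy class of the bending holonomy depends continuously on $(X,\lambda,t)\in\mathcal T(S)\times\mathcal{ML}(S)\times[0,\infty)$ (Epstein--Marden).
\item[(ii)] Quasi-Fuchsian representations form an open subset of the space of representations up to conjugacy (Marden).
\item[(iii)] On this set $H$ equals the Hausdorff dimension of the limit set (Sullivan), which is a continuous, indeed real-analytic, function (Bowen, Ruelle).
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:open}]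
Let $(X,\lambda)$ and $t_1<t_2$ be as in Theorem~\ref{thm:main}. By (i) and (ii), the set of triples $(X',\lambda',t)$ whose bending holonomy is quasi-Fuchsian is open. It contains $\{(X,\lambda)\}\times[0,t_2]$. Since $[0,t_2]$ is compact, it contains $\mathcal U\times[0,t_2]$ for an open neighborhood $\mathcal U$ of $(X,\lambda)$, which we take so small that $\lambda'\ne0$ on it. For $(X',\lambda')\in\mathcal U$ the set of quasi-Fuchsian times is open and contains $[0,t_2]$, so $t_2<t_0$. By (i) and (iii), $H(\rho_{t_1})$ and $H(\rho_{t_2})$ are continuous functions on $\mathcal U$. At $(X,\lambda)$ they satisfy the strict inequalities $H(\rho_{t_1})>s_0'$ and $H(\rho_{t_2})<1+\eta$, which therefore hold on a smaller open neighborhood.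
\end{proof}

\begin{thebibliography}{9}

\bibitem{BG}
Pabitra Barman and Subhojoy Gupta, \emph{Entropy and domination for quasi-Hitchin representations}, arXiv:2608.27939 (2026).

\end{thebibliography}
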